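# Lindelöf spaces are realcompact without choice: five colors on the gaps of the Cantor set

## 1. Five colors on the gaps of the Cantor set

Let $\Gamma\subseteq[0,1]$ be the ternary Cantor set, and let $J_k=(a_k,b_k)$, $k\in\omega$, enumerate without repetition the gaps of $\Gamma$, that is, the components of $[0,1]\setminus\Gamma$. For definiteness, list longer gaps first, and gaps of equal length from left to right. So $J_0=(\frac13,\frac23)$, $J_1=(\frac19,\frac29)$, $J_2=(\frac79,\frac89)$, and so on. The closed gaps $[a_k,b_k]$ are pairwise disjoint and lie in $(0,1)$. Write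
$$k\prec l\iff b_k<a_l .$$
Between two gaps there is always a third, and there is no leftmost or rightmost gap, so $\prec$ is a dense linear order on $\omega$ without endpoints. Let $c_k$ be the midpoint of $J_k$, and let $t_k$ be the value of the Cantor function on $J_k$. Then $\{t_k:k\in\omega\}$ is the set of dyadic rationals in $(0,1)$, and $k\prec l\iff t_k<t_l$. For example $t_0=\frac12$, $t_1=\frac14$, $t_2=\frac34$, and $1\prec0\prec2$.

We now paint the gaps. Put $n_k=k+1$, $\delta_k=(b_k-a_k)/(n_k+2)$ and
$$I_{k,r}=(a_k+r\delta_k,\ a_k+(r+2)\delta_k),\qquad 0\le r\le n_k .$$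
We call $r$ a *position* in $J_k$, and give it a color: $\mathrm{col}_k(0)=S$ (start), $\mathrm{col}_k(n_k)=T$ (terminal), and $\mathrm{col}_k(r)=r\bmod 3$ for $0<r<n_k$. So there are five colors $S,T,0,1,2$, and the color words of the first gaps, read from left to right, are

- $J_0$: $S\,T$
- $J_1$: $S\,1\,T$
- $J_2$: $S\,1\,2\,T$
- $J_3$: $S\,1\,2\,0\,T$
- $J_4$: $S\,1\,2\,0\,1\,T$

No two gaps have words of the same length.

For $x\in J_k$ let $\mathrm{pos}(x)=\{r:x\in I_{k,r}\}$. Write $x=a_k+s\delta_k$ with $0<s<n_k+2$; then $r\in\mathrm{pos}(x)$ iff $r<s<r+2$ and $0\le r\le n_k$. If $s$ is an integer, this gives $\mathrm{pos}(x)=\{s-1\}$. If $0<s<1$ it gives $\{0\}$, if $n_k+1<s<n_k+2$ it gives $\{n_k\}$, and for all other $s$ it gives $\{\lfloor s\rfloor-1,\lfloor s\rfloor\}$. So $\mathrm{pos}(x)$ is always $\{r\}$ or $\{r,r+1\}$; in particular the $I_{k,r}$ cover $J_k$. As $x$ crosses $J_1$, it sees the color sets $\{S\},\{S,1\},\{1\},\{1,T\},\{T\}$ in this order.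

For a color $\kappa$ let
$$\Omega_\kappa=\bigcup\{I_{k,r}:\mathrm{col}_k(r)=\kappa\},$$
an open subset of $(0,1)$. Say that $x$ *has color* $\kappa$ if $x\in\Omega_\kappa$. The points of $[0,1]$ that have some color are exactly those outside $\Gamma$. The object on which everything turns is
$$P=\{(x,y)\in[0,1]^2:\ x\in\Omega_\kappa\iff y\in\Omega_\kappa\ \text{ for all five colors }\kappa\}. \tag{1}$$
If $(x,y)\in P$, then $x\in\Gamma\iff y\in\Gamma$. The set $P$ contains the diagonal and $\Gamma\times\Gamma$. It contains $(a_k+\delta_k,\,a_l+\delta_l)$ for all $k,l$, since both coordinates have the single color $S$. On the other hand, a point of $J_0$ with colors $\{S,T\}$ is paired in $P$ only with points of $J_0$, because in every other gap positions $0$ and $n_k$ are not consecutive.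

**Proposition 1.1.** For every $k\in\omega$ there is an explicitly defined set $E_k\subseteq P$, clopen in $P$, such that:

- (a) if $(x,y)\in P$, $x\le a_k$ and $y\ge b_k$, then $(x,y)\in E_k$;
- (b) if $(x,y)\in E_k$, then $x<b_k$, $y>a_k$ and $x\ne y$;
- (c) for every $r\in\omega$ there is a set $E_{k,r}\subseteq E_k$, clopen in $P$, with $x<b_r$ for $(x,y)\in E_{k,r}$ and $x>a_r$ for $(x,y)\in E_k\setminus E_{k,r}$.

In the full square this is impossible: by (a) and (b), $(0,1)\in E_k$ and $(0,0)\notin E_k$, while $[0,1]^2$ is connected and has no nontrivial clopen subset. The coloring removes enough of the square for such cuts to exist. The mechanism is the following. Suppose that $x$ walks across $J_k$ while $y$ stays in another gap $J_l$ and always has the same colors. Three cyclic colors reveal the direction of motion, so $x$ and $y$ move in step. If they start together at $S$, they cannot reach $T$ together, since the two words have different lengths. So inside $P$, one cannot cross $J_k$ in the first coordinate unless the second coordinate is in $J_k$ too. The proof is in Section 6.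

What is $P$ for? Let $u,v:X\to[0,1]$ be continuous functions on a topological space, and call the five open sets $u^{-1}(\Omega_\kappa)$ the *code* of $u$. If $u$ and $v$ have the same code, then $x\mapsto(u(x),v(x))$ is a continuous map of $X$ into $P$. By Proposition 1.1, the points with $u\le a_k$ and $v\ge b_k$ are then trapped in a *clopen* subset of $X$ on which $u\neq v$. So five open sets determine a function up to errors that clopen sets control. We shall need this in set theory without the axiom of choice, in a situation where one can select open sets but not functions.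

Two examples show both sides. First, let $X$ be connected, and let $u,v$ have the same code and agree at some point. Then the preimage of $E_k$ under $(u,v)$ is clopen and not all of $X$, so it is empty, for every $k$; likewise for $(v,u)$. I claim that for each $x$, either $u(x)=v(x)$ or $u(x),v(x)$ lie in the same gap. Say $u(x)<v(x)$. If both values are in $\Gamma$, some gap $J_k$ has $u(x)\le a_k<b_k\le v(x)$, which (a) excludes. Otherwise both are outside $\Gamma$, and if they were in different gaps $J_j,J_l$, then $j\prec l$, and any $k$ with $j\prec k\prec l$ gives the same contradiction. Second, let $X=\{1,2,3\}$ be discrete, $u(1)=v(1)=1$, $u(3)=v(3)=0$, $u(2)=a_j+\delta_j$ and $v(2)=a_l+\delta_l$ with $j\prec l$. Then $u,v$ have the same code, and for $j\prec k\prec l$ the trapping clopen set is $\{2\}$.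

## 2. Realcompactness of Lindelöf spaces in ZF

From now on we work in $\mathbf{ZF}$, Zermelo–Fraenkel set theory without the axiom of choice. $C(X)$ is the ring of continuous functions $X\to\mathbb R$, and $C(X,[0,1])$ is the set of those with values in $[0,1]$. "Countable" means enumerable by $\omega$, repetitions allowed. Spaces are nonempty; the empty case is trivial.

**Definition.** A space $X$ is *Tychonoff* if it is $T_1$ and completely regular: whenever $x\in U$ with $U$ open, there is $h\in C(X,[0,1])$ with $h(x)=1$ and $h=0$ off $U$. It is *Lindelöf* if every open cover has a countable subcover. A Tychonoff space is *realcompact* if it is homeomorphic to a closed subspace of $\mathbb R^J$ for some set $J$.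

For example, $\omega$ is realcompact, being closed in $\mathbb R$; and $(0,1)$ is realcompact, being homeomorphic to $\mathbb R$. In $\mathbf{ZFC}$ every Tychonoff Lindelöf space is realcompact. Is this provable in $\mathbf{ZF}$? The question comes from AliReza Olfati and Eliza Wajch, "Characterizations of $\mathbb{N}$-compactness and realcompactness via ultrafilters in the absence of the axiom of choice", arXiv:2408.01461 (2024). The answer is yes.

**Theorem 2.1 (ZF).** If $X$ is Tychonoff and Lindelöf, then $e:X\to\mathbb R^{C(X)}$, $e(x)(h)=h(x)$, is an embedding onto a closed subspace. So $X$ is realcompact.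

**Theorem 2.2 (ZF).** Let $X$ be Tychonoff and Lindelöf and let $\mathcal U$ be an open cover of $X$. There is a sequence $(f_n)_{n\in\omega}$ in $C(X,[0,1])$ such that each $f_n$ vanishes outside some member of $\mathcal U$, and $X=\bigcup_n\operatorname{int}f_n^{-1}(1)$.

Our working rule in $\mathbf{ZF}$ is this. In one argument we may pick finitely many objects that have been proved to exist. An infinite family must be given by an explicit definition (for instance "the least index such that ..."), or come out of one of finitely many uses of the Lindelöf property. One such use gives a countable subcover together with one enumeration of it.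

As a first case, let $X$ be compact. Then Theorem 2.1 is easy. Section 3 shows, in a few lines, that $e$ is an embedding, so $e(X)$ is compact. A compact subset $Q$ of a Hausdorff space is closed, also in $\mathbf{ZF}$: if $y\notin Q$, the open sets $A$ that are disjoint from some open neighborhood of $y$ cover $Q$; finitely many of them cover $Q$, and for these we choose finitely many neighborhoods of $y$ and intersect them. So only non-compact spaces can cause trouble.

## 3. A positive function whose reciprocal blows up at missing points

This section deduces Theorem 2.1 from Theorem 2.2. In the smallest example, the points $\frac1{n+1}$, $n\in\omega$, do not form a closed set in $\mathbb R$, but $(\frac1{n+1},\,n+1)$, $n\in\omega$, form a closed set in $\mathbb R^2$: the reciprocal coordinate sends the missing limit point to infinity. In general we build from the $f_n$ one positive function whose reciprocal does this.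

**Step 1: $e$ is an embedding.** It is continuous, since each coordinate $x\mapsto h(x)$ is, and injective, since $X$ is $T_1$ and completely regular. If $x\in U$ with $U$ open, take $h\in C(X)$ with $h(x)=1$ and $h=0$ off $U$. Then $e(x)\in e(X)\cap\{q:q(h)>0\}\subseteq e(U)$. So $e(U)$ is open in $e(X)$.

**Step 2: a missing limit point gives a cover.** Suppose $p\in\overline{e(X)}\setminus e(X)$. By the definition of the product topology,
$$\text{for } h_1,\dots,h_s\in C(X),\ \varepsilon>0 \text{ there is } x\in X \text{ with } |h_i(x)-p(h_i)|<\varepsilon \text{ for all } i\le s. \tag{2}$$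
Let $\mathcal M=\{g\in C(X):g\ge0,\ p(g)=0\}$. This set is closed under finite sums: for $g_1,g_2\in\mathcal M$ apply (2) to $g_1,g_2,g_1+g_2$; this gives $|p(g_1+g_2)|<3\varepsilon$ for every $\varepsilon>0$.

The sets $\{g>1\}$ with $g\in\mathcal M$ cover $X$. Indeed, given $x$, there is $h$ with $h(x)\ne p(h)$, because $p\ne e(x)$. Put
$$g=\frac{2\,|h-p(h)|}{|h(x)-p(h)|}\ \ge 0 .$$
By (2) applied to $h,g$, for each $\varepsilon>0$ there is $y$ with $|h(y)-p(h)|<\varepsilon$ and $|g(y)-p(g)|<\varepsilon$, so $|p(g)|<\varepsilon+2\varepsilon/|h(x)-p(h)|$. Hence $p(g)=0$, so $g\in\mathcal M$, and $g(x)=2>1$.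

Let $O_0,O_1,\dots$ be a countable subcover and $V_m=O_0\cup\dots\cup O_m$. For each $m$ there is $g\in\mathcal M$ with $V_m\subseteq\{g>1\}$: choose $g_i\in\mathcal M$ with $O_i=\{g_i>1\}$ for the finitely many $i\le m$ and add them. We do not need to choose such a $g$ for all $m$ at once.

**Step 3: the contradiction.** Apply Theorem 2.2 to the cover $\{V_m:m\in\omega\}$, and let $s(n)$ be the least index such that $f_n=0$ off $V_{s(n)}$. Put $\Phi=\sum_n2^{-n-1}f_n$. The series converges uniformly, so $\Phi\in C(X)$; and $\Phi>0$ everywhere, since each $x$ has some $f_n(x)=1$. So $1/\Phi\in C(X)$. Let $\gamma=p(1/\Phi)$, take $N\ge1$ with $2^N>\gamma+1$, let $m=\max_{n<N}s(n)$, and take $g\in\mathcal M$ with $V_m\subseteq\{g>1\}$. By (2) for $g$ and $1/\Phi$ with $\varepsilon=1$, there is $x$ with $g(x)<1$ and $1/\Phi(x)<\gamma+1$. Then $x\notin V_m$, so $f_n(x)=0$ for all $n<N$, so $\Phi(x)\le\sum_{n\ge N}2^{-n-1}=2^{-N}$. Hence $1/\Phi(x)\ge2^N>\gamma+1$, a contradiction. So Theorem 2.1 follows from Theorem 2.2. $\square$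

## 4. Level sets selected from different functions do not nest

We turn to Theorem 2.2. Its local ingredient is complete regularity.

**Lemma 4.1.** Let $\mathcal O$ be an open cover of a Tychonoff space $X$. The open sets $D$ for which there are $U\in\mathcal O$ and $f\in C(X,[0,1])$ with $f=1$ on $D$ and $f=0$ off $U$ cover $X$.

**Proof.** If $x\in U\in\mathcal O$, take $g\in C(X,[0,1])$ with $g(x)=1$ and $g=0$ off $U$. Then $D=\{g>\frac12\}$ contains $x$, and $f=\min(1,2g)$ is as required. $\square$

**Proof of Theorem 2.2 for compact $X$.** Take a finite subcover of the cover in Lemma 4.1 with $\mathcal O=\mathcal U$, choose a function $f$ for each of its finitely many members, and repeat the last function forever. Since $f=1$ on the open set $D$, we have $D\subseteq\operatorname{int}f^{-1}(1)$. $\square$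

For non-compact $X$, a sensible person does the same with a countable subcover $(D_n)_{n\in\omega}$: for each $n$ there are a member $K_n$ of the cover and a function $f$ that is $1$ on $D_n$ and $0$ off $K_n$, so pick one. Enumerating the cover first, we can define $K_n$ as the first member that works. But the sets
$$\mathcal F_n=\{f\in C(X,[0,1]):f=1\text{ on }D_n,\ f=0\text{ off }K_n\}$$
are merely nonempty, and "pick $f_n\in\mathcal F_n$ for all $n$" is an appeal to countable choice, which is not at our disposal. The Lindelöf property selects countably many *open sets*; it does not select functions.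

A function is determined by open sets, namely by its level sets $\{f>c\}$ for countably many $c$. So a second attempt is to select level sets. Suppose we had a principle that selects, from countably many nonempty families of open sets, one member of each (Section 5 proves a version of this). We could then fix, for all $n$, one open set $R_{n,0}$ of the form $\{f>c_0\}$ with $f\in\mathcal F_n$; then, among the $f\in\mathcal F_n$ with that level set, fix $\{f>c_1\}$; and so on. But infinitely many successive rounds would be infinitely many arbitrary choices of enumerated subcovers. Even if they were granted, a decreasing sequence of nonempty families of functions can have empty intersection. The alternative is to select all level sets in *one* round: for each $j$ an open set $R_{n,j}=\{v>c_j\}$ for some $v\in\mathcal F_n$ depending on $j$. Then the sets no longer fit together. To recover a continuous function from sets $R_j$, we want $\overline{R_l}\subseteq R_j$ whenever $c_j<c_l$, and this can fail. On $X=\mathbb R$ with $D=(-1,1)$ and $K=(-4,4)$, let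
$$u(x)=\max(0,\min(1,2-|x|)),\qquad v(x)=\max(0,\min(1,4-|x|)).$$
Both are $1$ on $D$ and $0$ off $K$. But $\{v>c_l\}\supseteq[-3,3]$ while $\{u>c_j\}\subseteq(-2,2)$, for all $j,l$.

This is the exact obstacle, and it is where codes enter. The functions $u$ and $v$ just displayed have different codes, as $u(\frac32)=\frac12$ lies in the gap $J_0$ and $v(\frac32)=1\in\Gamma$. If we first fix the code, which takes only five rounds, then the set where $\overline{R_l}\subseteq R_j$ fails is trapped in a clopen set. On clopen sets we are free to redefine the function. The plan for the rest is: a principle for selecting open sets (Section 5); the clopen sets $E_k$ (Section 6); their consequences for functions with the same code (Section 7); the assembly of a continuous function out of non-nested level sets (Section 8); and the end of the proof (Section 9).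

## 5. Selecting open sets with a non-compact Lindelöf space

The trick is visible in a toy case. Suppose a Lindelöf space $X$ is the union of a clopen set $A$ and of distinct points $p_0,p_1,\dots$ outside $A$, each $\{p_i\}$ open. Let $\mathcal S_i$, $i\in\omega$, be nonempty families of open subsets of $A$. The sets $A$ and $O\cup\{p_i\}$, for $i\in\omega$ and $O\in\mathcal S_i$, form an open cover. In an enumerated countable subcover, the first member that contains $p_i$ must be $O\cup\{p_i\}$ for some $O\in\mathcal S_i$. Intersecting it with $A$ we recover $O$. This selects $O_i\in\mathcal S_i$ for all $i$. The points $p_i$ serve as labels: they force a member with label $i$ into the subcover, and they can be removed afterward.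

Let now $X$ be Tychonoff, Lindelöf and not compact. We manufacture labels inside $X$.

**Step 1: a locally finite cover $(G_m)$ and open sets $H_m$ that avoid $G_m$.** Take an open cover without finite subcover, and then a countable subcover of it. The unions of its initial segments are open sets $V_0\subseteq V_1\subseteq\cdots$ with $\bigcup_mV_m=X$ and $V_m\neq X$ for all $m$. By regularity, the open sets $W$ with $\overline W\subseteq V_m$ for some $m$ cover $X$. (If $x\in V_m$, take $g\in C(X,[0,1])$ with $g(x)=1$ and $g=0$ off $V_m$, and $W=\{g>\frac12\}$; then $\overline W\subseteq\{g\ge\frac12\}\subseteq V_m$.) Let $(W_j)_{j\in\omega}$ enumerate a countable subcover, let $i(j)$ be least with $\overline{W_j}\subseteq V_{i(j)}$, and put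
$$G_m=V_{i(m)}\setminus\bigcup_{j<m}\overline{W_j},\qquad H_m=\bigcup_{j<m}W_j .$$
These sets are open, and they have the following properties.

- The $G_m$ cover $X$. Every $x$ lies in some $W_j\subseteq V_{i(j)}$. If $m$ is least with $x\in V_{i(m)}$, then for $j<m$ we have $x\notin V_{i(j)}\supseteq\overline{W_j}$, so $x\in G_m$.
- $W_j\cap G_m=\emptyset$ for $m>j$. Hence $(G_m)$ is locally finite, and $H_m\cap G_m=\emptyset$.
- $H_0\subseteq H_1\subseteq\cdots$ and $\bigcup_mH_m=X$.
- No finite union of sets $G_m$ is $X$, since it lies in some $V_i$.

**Step 2: a subcover with private regions $Y_m$.** We want to thin out $(G_m)$ so that every remaining member is needed. Define $M\subseteq\omega$ recursively: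
$$m\in M\iff\{G_l:l\in M,\ l<m\}\cup\{G_l:l>m\}\text{ does not cover }X.$$
By induction on $m$, the family $\{G_l:l\in M,\,l\le m\}\cup\{G_l:l>m\}$ covers $X$. Indeed, by the induction hypothesis (or Step 1, if $m=0$), $\{G_l:l\in M,\,l<m\}\cup\{G_l:l\ge m\}$ covers $X$. If $m\in M$, this is the family in question, and if $m\notin M$, then $G_m$ can be dropped by the definition of $M$. Now let $x\in W_j$. The case $m=j$ says that $x$ lies in some $G_l$ with $l\in M$, $l\le j$, or in some $G_l$ with $l>j$; the latter is impossible since $W_j\cap G_l=\emptyset$. So $\{G_l:l\in M\}$ covers $X$, and $M$ is infinite because no finite union of the $G_l$ is $X$.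

For $m\in M$ put
$$Y_m=X\setminus\bigcup\{G_l:l\in M,\ l\ne m\}.$$
This set is closed. It is nonempty, because $m\in M$ says that even a larger family does not cover $X$. Since $\{G_l:l\in M\}$ covers $X$, we have $Y_m\subseteq G_m$; and $Y_m\cap G_l=\emptyset$ for $l\in M\setminus\{m\}$. In particular the $Y_m$ are pairwise disjoint. Each $W_j$ meets $Y_m\subseteq G_m$ only if $m\le j$, so $(Y_m)_{m\in M}$ is a locally finite family of closed sets, and any union of sets $Y_m$ is closed.

**Step 3: a point in each of infinitely many regions.** As labels we want points, one from each $Y_m$. Picking them is again a choice; we let one half of the regions label the other half. Split $M=M_0\sqcup M_1$ into two infinite sets (alternate elements, say), and let $Y^0=\bigcup_{m\in M_0}Y_m$, a closed set. Define an injection $\tau:M_1\to M_0$ by recursion: $\tau(i)$ is the least element of $M_0$ not yet used with $H_{\tau(i)}\cap Y_i\neq\emptyset$. It exists, because the $H_m$ increase to $X$, $Y_i\ne\emptyset$, and $M_0$ is infinite.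

Consider the sets $G_m$ for $m\in M\setminus\tau[M_1]$, together with
$$U_{i,y}=G_{\tau(i)}\cup\bigl(H_{\tau(i)}\setminus(Y^0\cup\{y\})\bigr),\qquad i\in M_1,\ y\in Y_i\cap H_{\tau(i)} .$$
They are open, as $Y^0\cup\{y\}$ is closed. They cover $X$, because every $G_m$ with $m\in M$ is contained in one of them. Take an enumerated countable subcover, and let $i\in M_1$. Which of these sets meet the nonempty set $Y_{\tau(i)}$? The sets $G_m$ with $m\in M\setminus\tau[M_1]$ do not. For $i'\neq i$, the set $U_{i',y}$ does not: $G_{\tau(i')}$ misses $Y_{\tau(i)}$ since $\tau$ is injective, and the rest of $U_{i',y}$ misses $Y^0\supseteq Y_{\tau(i)}$. So the first member of the subcover that meets $Y_{\tau(i)}$ is $U_{i,y}$ for some $y\in Y_i\cap H_{\tau(i)}$. From this set we recover $y$: since $\tau(i)\in M_0$ and $i\in M_1$ are different, $Y_i$ is disjoint from $G_{\tau(i)}$ and from $Y^0$, so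
$$(Y_i\cap H_{\tau(i)})\setminus U_{i,y}=\{y\}.$$
Call this point $z_i$. We obtain a family $(z_i)_{i\in M_1}$ with $z_i\in Y_i$. Let $Z=\{z_i:i\in M_1\}$. As $z_i\in G_i$ and $G_i\cap W_j=\emptyset$ for $i>j$, each $W_j\cap Z$ is finite, and so is each $H_m\cap Z$. Since points are closed and the open sets $W_j$ cover $X$, the set $Z$ is closed.

**Lemma 5.1 (Choice Lemma).** Let $(\mathcal S_i)_{i\in\omega}$ be nonempty families of open subsets of $X$, and let $\mu:\omega\to\omega$ be such that $O\subseteq H_{\mu(i)}$ for all $O\in\mathcal S_i$. Then there is a sequence $(O_i)_{i\in\omega}$ with $O_i\in\mathcal S_i$ for all $i$.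

**Proof.** We run the toy argument with label $z_{\tau(i)}$ and with $G_{\tau(i)}$ in place of the open point. Let $\tau:\omega\to M_1$ be an injection with $\tau(i)\ge\mu(i)$, defined by recursion with least possible values. (This is a new $\tau$.) Consider the sets $G_m$ for $m\in M\setminus\tau[\omega]$, together with
$$U_{i,O}=G_{\tau(i)}\cup(O\setminus Z),\qquad i\in\omega,\ O\in\mathcal S_i .$$
They are open, and they cover $X$ because each $\mathcal S_i$ is nonempty. Take an enumerated countable subcover. The point $z_{\tau(i)}\in Y_{\tau(i)}$ lies in no $G_m$ with $m\in M\setminus\{\tau(i)\}$ and in no $O\setminus Z$. So the first member of the subcover containing it is $U_{i,O}$ for some $O\in\mathcal S_i$. Since $O\subseteq H_{\mu(i)}\subseteq H_{\tau(i)}$ is disjoint from $G_{\tau(i)}$, the set $Q_i:=U_{i,O}\setminus G_{\tau(i)}$ equals $O\setminus Z$. So $Q_i$ is known, and $O$ is known up to the points of $O\cap Z$, a subset of the finite set $Z\cap H_{\tau(i)}$. Hence there is a finite set $a\subseteq M_1$ with $\{z_l:l\in a\}\subseteq H_{\tau(i)}$ and $Q_i\cup\{z_l:l\in a\}\in\mathcal S_i$. Take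 the first such $a$ in a fixed enumeration of the finite subsets of $\omega$, and put $O_i=Q_i\cup\{z_l:l\in a\}$. $\square$

The lemma applies equally when the index set is any set with an explicit bijection to $\omega$, such as an infinite subset of $\omega^4$. The bound $O\subseteq H_{\mu(i)}$ is used twice: to separate $O$ from its label set $G_{\tau(i)}$, and to leave only finitely many possibilities for $O\cap Z$.

## 6. Clopen subsets of $P$

We prove Proposition 1.1. Notation is as in Section 1. For $(x,y)\in P\cap(J_k\times J_l)$ we compare the positions of $x$ and $y$. Consecutive positions of a gap have different colors: the words begin with $S$, end with $T$, and in between run through residues mod $3$. So a point $x\in J_k$ has exactly $|\mathrm{pos}(x)|$ colors. Points $x,y$ with $(x,y)\in P$ have the same colors, hence $|\mathrm{pos}(x)|=|\mathrm{pos}(y)|$. Define the *offset*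
$$d(x,y)=\min\mathrm{pos}(x)-\min\mathrm{pos}(y),\qquad (x,y)\in P\cap(J_k\times J_l).$$
For instance, $d(a_k+\delta_k,a_l+\delta_l)=0$ and $d(b_k-\delta_k,b_l-\delta_l)=n_k-n_l$.

**Step 1: $d$ is locally constant on $P\cap(J_k\times J_l)$.** This says that $x$ and $y$ move in step. Let $(x',y')\in P\cap(J_k\times J_l)$ be so near $(x,y)$ that $\mathrm{pos}(x')\supseteq\mathrm{pos}(x)$ and $\mathrm{pos}(y')\supseteq\mathrm{pos}(y)$; this is possible because the $I_{k,r}$ are open. If $\mathrm{pos}(x)$ and $\mathrm{pos}(y)$ have two elements, equality holds in both places and $d(x',y')=d(x,y)$. Otherwise $\mathrm{pos}(x)=\{r\}$, $\mathrm{pos}(y)=\{r'\}$ and $\mathrm{col}_k(r)=\mathrm{col}_l(r')=:\kappa$. Since $|\mathrm{pos}(x')|=|\mathrm{pos}(y')|$, the pair $(x',y')$ has the same offset if both position sets are unchanged, or both grow to the right, or both grow to the left. So the offset can change only if $\mathrm{pos}(x')=\{r,r+1\}$ and $\mathrm{pos}(y')=\{r'-1,r'\}$, or symmetrically.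

In the first case, $x'$ and $y'$ have the same two colors, one of which is $\kappa$, so $\mathrm{col}_k(r+1)=\mathrm{col}_l(r'-1)$. If $\kappa=S$, then $r'=0$, and $r'-1$ is not a position. If $\kappa=T$, then $r=n_k$, and $r+1$ is not a position. If $\kappa\in\{0,1,2\}$, then
$$\mathrm{col}_k(r+1)\in\{T,\ \kappa+1\bmod3\},\qquad \mathrm{col}_l(r'-1)\in\{S,\ \kappa-1\bmod3\},$$
and these two sets are disjoint, because $\kappa+1\not\equiv\kappa-1$ modulo $3$. (Modulo $2$ they would meet; this is why there are three cyclic colors.) So the first case is impossible, and the symmetric case is the same with $x$ and $y$ exchanged.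

**Step 2: the offset at the ends of a gap.** Let $(x,y)\in P\cap(J_k\times J_l)$. The claim is:

- if $x\in I_{k,0}$ or $y\in I_{l,0}$, then $d(x,y)=0$;
- if $x\in I_{k,n_k}$ or $y\in I_{l,n_l}$, then $d(x,y)=n_k-n_l$, which is nonzero if $k\neq l$.

In the first case one of $x,y$ has color $S$, so both have, and $0\in\mathrm{pos}(x)\cap\mathrm{pos}(y)$; both minima are $0$. In the second case both have color $T$, so $n_k\in\mathrm{pos}(x)$ and $n_l\in\mathrm{pos}(y)$ are the maxima of the position sets. These sets have the same size and consist of one position or of two consecutive ones, so their minima also differ by $n_k-n_l=k-l$.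

**Step 3: definition of $E_k$.** Let $P_k=P\setminus(J_k\times J_k)$, which is closed in $P$. If $(x,y)\in P_k$ and $x\in J_k$, then $y\notin\Gamma$, so $y\in J_l$ for some $l\neq k$; similarly with $x,y$ exchanged. So $d$ is defined at such points. Let
$$A_k=\{(x,y)\in P_k:x\le a_k,\ \text{or } x\in J_k\text{ and }d(x,y)=0\},$$
$$B_k=\{(x,y)\in P_k:y\le a_k,\ \text{or } y\in J_k\text{ and }d(x,y)=0\},$$
$$E_k=A_k\setminus B_k .$$
Informally, $A_k$ says "$x$ counts as left of $J_k$", where inside $J_k$ the offset decides; and $E_k$ says "$x$ counts as left of $J_k$ and $y$ does not".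

**Step 4: $A_k$ and $B_k$ are clopen in $P_k$.** We show that each point of $P_k$ has a neighborhood in $P_k$ that lies in $A_k$ or misses $A_k$, according to whether the point is in $A_k$ or not.

- If $x<a_k$, nearby points have $x'<a_k$ and are in $A_k$. If $x>b_k$, nearby points have $x'>b_k$ and are not in $A_k$.
- If $x\in J_k$, then $y\in J_l$ with $l\ne k$, and near $(x,y)$ the offset is constant by Step 1.
- If $x=a_k$, then $(x,y)\in A_k$. Nearby points $(x',y')\in P_k$ with $x'\le a_k$ are in $A_k$. Those with $x'\in J_k$ have $x'\in I_{k,0}$ and $y'$ in some gap, so $d(x',y')=0$ by Step 2, and they are in $A_k$.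
- If $x=b_k$, then $(x,y)\notin A_k$. Nearby points $(x',y')\in P_k$ with $x'\ge b_k$ are not in $A_k$. Those with $x'\in J_k$ have $x'\in I_{k,n_k}$ and $y'\in J_l$ with $l\neq k$, so $d(x',y')\neq0$ by Step 2, and they are not in $A_k$.

The reflection $(x,y)\mapsto(y,x)$ maps $P_k$ onto itself and changes $d$ to $-d$, so it maps $A_k$ onto $B_k$. Hence $B_k$ is clopen in $P_k$ too.

**Step 5: $E_k$ is clopen in $P$.** By Step 4, $E_k$ is clopen in $P_k$, and $P_k$ is closed in $P$; so $E_k$ is closed in $P$. For openness in $P$ it remains to see that no $(x,y)\in E_k$ is a limit of points of $P\setminus P_k=P\cap(J_k\times J_k)$. Suppose it were. Then $x,y\in[a_k,b_k]$. Since $(x,y)\notin J_k\times J_k$ and $x\in\Gamma\iff y\in\Gamma$, we get $x,y\in\{a_k,b_k\}$. As $(x,y)\in A_k$ we have $x=a_k$, and as $(x,y)\notin B_k$ we have $y=b_k$. But points $x'\in(a_k,a_k+\delta_k)$ have the single color $S$, and points $y'\in(b_k-\delta_k,b_k)$ have the single color $T$, so such $(x',y')$ are not in $P$. Hence $(a_k,b_k)$ is not such a limit.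

**Step 6: (a) and (b).** If $(x,y)\in P$, $x\le a_k$ and $y\ge b_k$, then $(x,y)\in P_k$, $(x,y)\in A_k$, and $(x,y)\notin B_k$; so $(x,y)\in E_k$. Conversely let $(x,y)\in E_k$. From $(x,y)\in A_k$ we get $x<b_k$, and from $(x,y)\notin B_k$ we get $y>a_k$. If $x=y$, then $a_k<x<b_k$ and $(x,y)\in J_k\times J_k$, which is excluded.

**Step 7: (c).** First, $E_k\cap(J_r\times J_r)=\emptyset$ for all $r$. For $r=k$ this is the definition. For $r\prec k$, points of $J_r\times J_r$ have $y<b_r<a_k$, contrary to $y>a_k$ in (b). For $k\prec r$, they have $x>a_r>b_k$, contrary to $x<b_k$. So $E_k\subseteq P_r$. Put $E_{k,r}=E_k\cap A_r$. Since $A_r$ is closed in $P_r$, hence in $P$, the set $E_{k,r}$ is closed in $P$. Since $A_r=P_r\cap O$ with $O$ open in $P$, and $E_k\subseteq P_r$, we have $E_{k,r}=E_k\cap O$, which is open in $P$. On $A_r$ we have $x<b_r$. A point of $E_k\setminus A_r$ is in $P_r$ but not in $A_r$, so $x>a_r$. $\square$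

## 7. Functions with the same code

Throughout Sections 7 and 8, fix $D\subseteq K\subseteq X$ with $K$ open, and a nonempty set $\mathcal V\subseteq C(X,[0,1])$ such that every $v\in\mathcal V$ is $1$ on $D$ and $0$ off $K$, and all $v\in\mathcal V$ have the same code: $u^{-1}(\Omega_\kappa)=v^{-1}(\Omega_\kappa)$ for all $u,v\in\mathcal V$ and all colors $\kappa$. For $u,v\in\mathcal V$ the map $(u,v)$ is continuous from $X$ to $P$, by (1). So
$$\Xi_k(u,v):=(u,v)^{-1}(E_k)$$
is clopen in $X$. By (b), $u\neq v$ on it; since $u=v$ on $D$ and off $K$, we get $\Xi_k(u,v)\subseteq K\setminus D$. In terms of functions, Proposition 1.1 (a) and (b) read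
$$u(x)\le a_k,\ v(x)\ge b_k\ \Longrightarrow\ x\in\Xi_k(u,v)\ \Longrightarrow\ u(x)<b_k,\ v(x)>a_k. \tag{3}$$

On the trapping sets we shall need to separate level sets by clopen sets. This property gets a name.

**Definition.** A clopen set $\Xi\subseteq X$ is *tame* if for all $w\in\mathcal V$ and $p\prec q$ there is a clopen $\Lambda$ with
$$\Xi\cap\{w\ge c_q\}\subseteq\Lambda\subseteq\Xi\cap\{w>c_p\}.$$

If $X$ is discrete, every subset is tame: take $\Lambda=\Xi\cap\{w\ge c_q\}$. If $X$ is connected and $w\in\mathcal V$ takes the values $0$ and $1$, then $X$ is not tame, as $\Lambda$ would contain $\{w=1\}$ and miss $\{w=0\}$. Clopen subsets of tame sets are tame: intersect $\Lambda$ with the subset. Finite unions of tame sets are tame: for $\Xi_1\cup\Xi_2$ take $\Lambda_1\cup\Lambda_2$. The empty set is tame.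

**Lemma 7.1.** For all $u,v\in\mathcal V$ and $k\in\omega$, the set $\Xi=\Xi_k(u,v)$ is tame.

**Proof.** The set $\Xi$ can be cut by a clopen set according to the size of $u$, by Proposition 1.1(c). Comparing $w$ with $u$ by means of (3), we transfer the cut from $u$ to $w$. Let $w\in\mathcal V$ and $p\prec q$. Take
$$p\prec p'\prec r\prec r'\prec q,\qquad L=(u,v)^{-1}(E_{k,r}).$$
Then $L\subseteq\Xi$ is clopen, $u<b_r$ on $L$, and $u>a_r$ on $\Xi\setminus L$. Put
$$\Lambda=\bigl(\Xi\cap\Xi_{r'}(u,w)\bigr)\cup\bigl((\Xi\setminus L)\setminus\Xi_{p'}(w,u)\bigr),$$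
a clopen subset of $\Xi$.

*First inclusion.* Let $x\in\Xi$ and $w(x)\ge c_q$. If $x\in L$, then $u(x)<b_r<a_{r'}$ and $w(x)\ge c_q>a_q>b_{r'}$, so $x\in\Xi_{r'}(u,w)$ by (3), and $x\in\Lambda$. If $x\in\Xi\setminus L$, then $x\notin\Xi_{p'}(w,u)$, since otherwise $w(x)<b_{p'}<c_q$ by (3); so $x\in\Lambda$.

*Second inclusion.* Let $x\in\Lambda$. If $x\in\Xi_{r'}(u,w)$, then $w(x)>a_{r'}>c_p$ by (3). If $x\in(\Xi\setminus L)\setminus\Xi_{p'}(w,u)$, then $u(x)>a_r>b_{p'}$. If we had $w(x)\le a_{p'}$, then $x\in\Xi_{p'}(w,u)$ by (3), a contradiction. So $w(x)>a_{p'}>c_p$. $\square$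

## 8. A continuous function from level sets of different functions

We now assemble one function $f$ from level sets $R_j=\{v>c_j\}$ whose $v\in\mathcal V$ may depend on $j$. The failures of nesting are collected in clopen sets $\Theta_N$; outside $\bigcup_N\Theta_N$ the $R_j$ define $f$, and inside we use a step function built from clopen sets.

For $j\prec l$ let $k(j,l)$ be the least $k\in\omega$ with $j\prec k\prec l$. Suppose we are given

- (D1) open sets $R_j$, $j\in\omega$, with $\mathcal V_j:=\{v\in\mathcal V:\{v>c_j\}=R_j\}\neq\emptyset$;
- (D2) for $j\prec l$, a set $\Xi_{jl}$ that equals $\Xi_{k(j,l)}(u,v)$ for some $u\in\mathcal V_j$ and $v\in\mathcal V_l$.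

Note that we are given the set $\Xi_{jl}$, not the functions $u,v$. Put
$$\Theta_N=\bigcup\{\Xi_{jl}:j\prec l;\ j,l\le N\},\quad \Theta_{-1}=\emptyset,\quad \Delta_N=\Theta_N\setminus\Theta_{N-1},\quad \Theta=\bigcup_N\Theta_N .$$
By Lemma 7.1, each $\Theta_N$ is clopen and tame, as a finite union, and so is its clopen subset $\Delta_N$. Also $\Theta_N\subseteq\Theta_{N+1}$, the $\Delta_N$ are pairwise disjoint with union $\Theta$, and $\Theta\subseteq K\setminus D$. The set $\Theta$ is open, but we do not claim that it is closed; this is why continuity at points outside $\Theta$ needs an argument below.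

**Lemma 8.1.** If $j\prec l$ and $j,l\le N$, then $\overline{R_l}\setminus\Theta_N\subseteq R_j$.

**Proof.** Let $\Xi_{jl}=\Xi_k(u,v)$ as in (D2), so $j\prec k\prec l$. If $x\in\overline{R_l}\setminus R_j$, then $v(x)\ge c_l>b_k$, since $R_l=\{v>c_l\}$, and $u(x)\le c_j<a_k$, since $R_j=\{u>c_j\}$. By (3), $x\in\Xi_{jl}\subseteq\Theta_N$. $\square$

**Lemma 8.2.** If $j\prec l$ and $j,l<N$, there is a clopen $\Lambda$ with
$$\overline{R_l}\cap\Delta_N\subseteq\Lambda\subseteq R_j\cap\Delta_N. \tag{4}$$

**Proof.** Let $\Xi_{jl}=\Xi_k(u,v)$ as in (D2). Since $j,l\le N-1$, it is contained in $\Theta_{N-1}$, hence disjoint from $\Delta_N$. Take $k\prec q\prec l$. As $\Delta_N$ is tame, there is a clopen $\Lambda$ with $\Delta_N\cap\{v\ge c_l\}\subseteq\Lambda\subseteq\Delta_N\cap\{v>c_q\}$. Since $\overline{R_l}\subseteq\{v\ge c_l\}$, the first inclusion in (4) holds. If $x\in\Lambda$, then $v(x)>c_q>b_k$ and $x\notin\Xi_k(u,v)$, so (3) gives $u(x)>a_k>c_j$, that is, $x\in R_j$. $\square$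

Suppose that we are also given

- (D3) for all $N$ and all $j\prec l$ with $j,l<N$, a clopen set $\Lambda^N_{jl}$ satisfying (4).

Define $f:X\to[0,1]$ by
$$f(x)=\begin{cases}\max\bigl(\{0\}\cup\{t_j:\ x\in\Lambda^N_{jl},\ j\prec l,\ j,l<N\}\bigr)&\text{if }x\in\Delta_N,\\[2pt] \sup\bigl(\{0\}\cup\{t_j:\ x\in R_j\}\bigr)&\text{if }x\notin\Theta.\end{cases} \tag{5}$$
This is an explicit definition from the data (D1)–(D3). As a check, suppose that all $R_j$ come from one function $v$ and $\Xi_{jl}=\Xi_{k(j,l)}(v,v)$. Then $\Xi_{jl}=\emptyset$ since $E_k$ misses the diagonal, so $\Theta=\emptyset$ and $f(x)=\sup(\{0\}\cup\{t_j:c_j<v(x)\})$, which is the Cantor function applied to $v(x)$.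

**Lemma 8.3.** $f$ is continuous, $f=1$ on $D$, and $f=0$ off $K$.

**Proof.** *Values on $D$ and off $K$.* A point off $K$ is not in $\Theta$, and it is in no $R_j$, since functions in $\mathcal V$ vanish there and $c_j>0$; so $f=0$. A point of $D$ is not in $\Theta$, and it is in every $R_j$, since functions in $\mathcal V$ are $1$ there and $c_j<1$; so $f=\sup_jt_j=1$.

*Continuity at points of $\Theta$.* On the clopen set $\Delta_N$, the value of $f$ is determined by membership in finitely many clopen sets. So $f$ is locally constant there.

Now let $x_0\notin\Theta$, $\alpha=f(x_0)$ and $\varepsilon>0$.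

*Upper bound near $x_0$.* If $\alpha=1$ there is nothing to do. Otherwise take $j,l$ with $\alpha<t_j<t_l<\alpha+\varepsilon$, so $j\prec l$, and put $N_0=\max(j,l)$. Since $t_j>f(x_0)$, we have $x_0\notin R_j$. As $x_0\notin\Theta_{N_0}$, Lemma 8.1 gives $x_0\notin\overline{R_l}$. Let $O$ be an open neighborhood of $x_0$ disjoint from $\overline{R_l}$ and from the closed set $\Theta_{N_0}$. We claim $f\le t_l$ on $O$. Let $x\in O$ and suppose $f(x)>t_l$.

- If $x\notin\Theta$, then $x\in R_i$ for some $i$ with $t_i>t_l$, so $l\prec i$. Lemma 8.1 for $l\prec i$ gives $x\in R_l$, a contradiction.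
- If $x\in\Delta_N$, then $N>N_0$, because $O$ misses $\Theta_{N_0}$. By (5) there are $i\prec i'$ with $i,i'<N$, $x\in\Lambda^N_{ii'}\subseteq R_i$ and $t_i>t_l$, so $l\prec i$. Here $l,i\le N-1$ and $x\notin\Theta_{N-1}$, so Lemma 8.1 gives $x\in R_l$, a contradiction.

So $f\le t_l<\alpha+\varepsilon$ on $O$.

*Lower bound near $x_0$.* If $\alpha=0$ there is nothing to do. Let $\alpha>0$. By (5) there is $i$ with $x_0\in R_i$ and $t_i>\alpha-\varepsilon$, and then there is $j\prec i$ with $t_j>\alpha-\varepsilon$. Let $N_0=\max(i,j)$ and $O=R_i\setminus\Theta_{N_0}$, an open neighborhood of $x_0$. If $x\in O\setminus\Theta$, then $f(x)\ge t_i>\alpha-\varepsilon$. If $x\in O\cap\Delta_N$, then $N>N_0$, so $i,j<N$, and $x\in R_i\cap\Delta_N\subseteq\Lambda^N_{ji}$ by (4) for $j\prec i$. Hence $f(x)\ge t_j>\alpha-\varepsilon$.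

So $f$ is continuous at $x_0$. $\square$

## 9. Eight rounds of selection: the end of the proof of Theorem 2.2

Compact spaces were treated in Section 4. Let $X$ be Tychonoff, Lindelöf and not compact, with the sets $H_m$ of Section 5, and let $\mathcal U$ be an open cover.

**Step 1: domains and bounds.** The aim is to make all sets to be selected lie in sets $H_m$, as Lemma 5.1 requires. Let $(U_i)_{i\in\omega}$ enumerate a countable subcover of $\mathcal U$. The sets $U_i\cap H_m$ form an open cover. By Lemma 4.1, the open sets $D$ for which there are $i,m\in\omega$ and $f\in C(X,[0,1])$ with $f=1$ on $D$ and $f=0$ off $U_i\cap H_m$ cover $X$. Let $(D_n)_{n\in\omega}$ enumerate a countable subcover of these, and let $(i_n,m_n)$ be the first pair, in a fixed enumeration of $\omega^2$, that works for $D_n$. Put $K_n=U_{i_n}\cap H_{m_n}$ and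
$$\mathcal F_n=\{f\in C(X,[0,1]):f=1\text{ on }D_n,\ f=0\text{ off }K_n\}\neq\emptyset .$$
Then $D_n\subseteq K_n$. All families below consist of open subsets of $K_n\subseteq H_{m_n}$, and their index sets have explicit bijections to $\omega$, so Lemma 5.1 applies to them.

**Step 2: fix the codes.** Apply Lemma 5.1 five times, once for each color $\kappa$ in turn. Given nonempty $\mathcal F_n'\subseteq\mathcal F_n$ (starting with $\mathcal F_n'=\mathcal F_n$), select, for all $n$ simultaneously, $O^n_\kappa\in\{f^{-1}(\Omega_\kappa):f\in\mathcal F'_n\}$, and replace $\mathcal F_n'$ by $\{f\in\mathcal F_n':f^{-1}(\Omega_\kappa)=O^n_\kappa\}\neq\emptyset$. Since $0\notin\Omega_\kappa$, indeed $f^{-1}(\Omega_\kappa)\subseteq K_n$. After five rounds we have nonempty $\mathcal V_n\subseteq\mathcal F_n$ that satisfy the hypotheses of Section 7 with $D=D_n$ and $K=K_n$.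

**Step 3: select (D1).** In one round select, for all $(n,j)\in\omega^2$, a set $R_{n,j}\in\{\{v>c_j\}:v\in\mathcal V_n\}$. These are subsets of $K_n$, because $c_j>0$. Put $\mathcal V_{n,j}=\{v\in\mathcal V_n:\{v>c_j\}=R_{n,j}\}\ne\emptyset$.

**Step 4: select (D2).** In one round select, for all $n$ and all $j\prec l$,
$$\Xi_{n,j,l}\in\{\Xi_{k(j,l)}(u,v):u\in\mathcal V_{n,j},\ v\in\mathcal V_{n,l}\}.$$
These are clopen subsets of $K_n$.

**Step 5: select (D3).** For each $n$ form $\Theta_{n,N}$ and $\Delta_{n,N}$ as in Section 8. In one round select, for all $n,N$ and all $j\prec l$ with $j,l<N$, a clopen set $\Lambda^N_{n,j,l}$ satisfying (4) for the data with index $n$. The families are nonempty by Lemma 8.2, and their members are subsets of $\Delta_{n,N}\subseteq K_n$.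

**Step 6: conclusion.** For each $n$, formula (5) defines a function $f_n$ from the selected data. By Lemma 8.3, $f_n\in C(X,[0,1])$, $f_n=1$ on the open set $D_n$, and $f_n=0$ off $K_n\subseteq U_{i_n}\in\mathcal U$. Since $\bigcup_nD_n=X$, we have $X=\bigcup_n\operatorname{int}f_n^{-1}(1)$. This proves Theorem 2.2, and by Section 3 also Theorem 2.1: it is provable in $\mathbf{ZF}$ that every Tychonoff Lindelöf space is realcompact. $\blacksquare$

No function of $\mathcal F_n$ was ever selected. The function $f_n$ need not belong to $\mathcal V_n$; it is a new function with the same two boundary conditions.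

## 10. Partitions of unity and ring homomorphisms to $\mathbb R$

The following supplement is not needed for the answer; it is obtained quickly from the two theorems.

**Theorem 10.1 (ZF).** For a $T_1$ Lindelöf space $X$ the following are equivalent:

- (i) $X$ is Tychonoff;
- (ii) every open cover $\mathcal U$ has a countable locally finite partition of unity $(\rho_n)$ in which each $\rho_n$ vanishes outside a member of $\mathcal U$;
- (iii) Urysohn's lemma holds in $X$: disjoint closed sets $A,B$ are separated by some $h\in C(X,[0,1])$, with $h=0$ on $A$ and $h=1$ on $B$.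

If they hold, then $X$ is realcompact, and moreover every nonzero ring homomorphism $\varphi:C(X)\to\mathbb R$ is evaluation at a unique point of $X$.

**Proof.** *(i)⇒(ii).* With $(f_n)$ from Theorem 2.2 let $\rho_n=f_n\prod_{i<n}(1-f_i)$, which vanishes wherever $f_n$ does. On the open set $\operatorname{int}f_i^{-1}(1)$ we have $\rho_n=0$ for all $n>i$; these sets cover $X$, so the family is locally finite. By induction, $\sum_{n\le N}\rho_n=1-\prod_{i\le N}(1-f_i)$. For each $x$ some factor $1-f_i(x)$ is $0$, so $\sum_n\rho_n=1$.

*(ii)⇒(iii).* Apply (ii) to the open cover $\{X\setminus A,\ X\setminus B\}$ and let $h=\sum\{\rho_n:\rho_n=0\text{ on }A\}$. By local finiteness $h$ is continuous; its values are in $[0,1]$, and $h=0$ on $A$. An omitted $\rho_n$ does not vanish on all of $A$, so it vanishes outside $X\setminus B$, that is, on $B$. Hence $h=\sum_n\rho_n=1$ on $B$.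

*(iii)⇒(i).* Points are closed, so apply (iii) to a closed set and a point outside it.

*The last statement.* Realcompactness is Theorem 2.1. Let $\varphi$ be a nonzero ring homomorphism. Then $\varphi(1)$ is idempotent, and nonzero since otherwise $\varphi=0$; so $\varphi(1)=1$. The restriction of $\varphi$ to the constants is a unital ring endomorphism of $\mathbb R$. It maps squares to squares, hence preserves order, and it fixes $\mathbb Q$; so it is the identity, since every real is determined by the rationals below and above it. Let $h_1,\dots,h_s\in C(X)$. Then $\sum_i(h_i-\varphi(h_i))^2$ is in $\ker\varphi$, so it is not invertible in $C(X)$, as $\varphi$ maps units to nonzero numbers. A continuous function without zeros is invertible in $C(X)$. So the sum has a zero $x$, and $h_i(x)=\varphi(h_i)$ for all $i\le s$. Thus $\varphi$, viewed as a point of $\mathbb R^{C(X)}$, lies in $\overline{e(X)}$, which equals $e(X)$ by Theorem 2.1. So $\varphi=e(x)$ for some $x\in X$, and $x$ is unique because $C(X)$ separates points. $\square$
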